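\title{Three-connected minimally rigid graphs are not radically solvable}

\begin{abstract}
Place the vertices of a graph generically in the plane and ask whether their coordinates can be recovered from the squared edge lengths by arithmetic operations and extraction of roots. We show that for a minimally rigid graph this is possible exactly when square roots suffice, and exactly when the graph can be assembled from its edges by repeatedly joining three pieces that meet pairwise in three distinct vertices. Otherwise the Galois group of the problem has a subquotient $S_N$ with $N\ge 5$. In particular, no $3$-connected minimally rigid graph is radically solvable. The proof reduces by specialization to the prism and to graphs without proper rigid subgraphs on three or more vertices. In both cases the problem becomes that of inverting a function on a curve; its Galois group is a full symmetric group, and its degree is found by counting poles.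
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{framework} $(G,p)$ is a finite simple graph $G=(V,E)$ together with a map $p\colon V\to\mathbb R^2$, viewed as a straight line realization of $G$ in the Euclidean plane. We normalize $p$ so that some vertex $v_1$ lies at $(0,0)$ and a neighbor $v_2$ of $v_1$ lies on the first coordinate axis. The framework is \emph{generic} if the remaining $2|V|-3$ coordinates are algebraically independent over $\mathbb Q$. Let
\[
K=\mathbb Q\bigl(\|p(u)-p(w)\|^2 : uw\in E\bigr)
\]
be the field generated by the squared edge lengths, and let $K(p)$ be the field generated over $K$ by the coordinates. A \emph{radical extension} of $K$ is a field $L$ at the top of a finite tower $K=K_0\subseteq K_1\subseteq\dots\subseteq K_m=L$ with $K_j=K_{j-1}(\alpha_j)$ and $\alpha_j^{n_j}\in K_{j-1}$ for some positive integer $n_j$. The framework is \emph{radically solvable} if its coordinates lie in a radical extension of $K$. It is known that for generic frameworks this property depends only on $G$, and $G$ is called radically solvable if its generic frameworks are. (For the graphs considered here the independence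 also follows from Lemma~\ref{lem:graphsystem}.)

A framework is rigid if every continuous motion of the vertices that preserves the edge lengths preserves all distances. The graph $G$ is \emph{rigid} if its generic frameworks are rigid, and \emph{minimally rigid} if it is rigid but $G-e$ is not rigid for every edge $e$; equivalently, if it is rigid and $|E|=2|V|-3$. For a minimally rigid graph the edge lengths impose $2|V|-3$ quadratic equations on $2|V|-3$ unknown coordinates, the extension $K(p)/K$ is finite, and radical solvability asks of this system what one asks of a polynomial in one variable: can it be solved by radicals?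

The simplest cases are solved by square roots. Write $\lambda_{jl}$ for the squared distance of $v_j$ and $v_l$. For a single edge, $p(v_2)=(\ell,0)$ with $\ell^2=\lambda_{12}$. For the triangle, $p(v_3)=(a,b)$ satisfies $a^2+b^2=\lambda_{13}$ and $(a-\ell)^2+b^2=\lambda_{23}$, so $a=(\lambda_{12}+\lambda_{13}-\lambda_{23})/(2\ell)$ and $b^2=\lambda_{13}-a^2$. Nothing in this computation requires the sides to be edges. Say that three sets form a \emph{triangle} if they meet pairwise in exactly one vertex and the three common vertices, the \emph{hinges}, are distinct (Figure~\ref{fig:pieces}, left). If the shapes of three such pieces are known, then the distances between the hinges are known, one square root places the hinges, and each piece is placed by its two hinges. A graph that is assembled from its edges in this way is therefore radically solvable.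

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[fill=gray!15,fill opacity=0.6] (1.5,0) ellipse (1.85 and 0.42);
\draw[fill=gray!15,fill opacity=0.6,rotate around={60:(0.75,1.3)}] (0.75,1.3) ellipse (1.85 and 0.42);
\draw[fill=gray!15,fill opacity=0.6,rotate around={-60:(2.25,1.3)}] (2.25,1.3) ellipse (1.85 and 0.42);
\foreach \q in {(0,0),(3,0),(1.5,2.6)} \fill \q circle (2.4pt);
\foreach \q in {(1.2,-0.15),(1.9,0.1),(0.65,1.35),(2.3,1.35)} \draw[fill=white] \q circle (2pt);
\begin{scope}[xshift=5.5cm]
\draw[fill=gray!25] (0,0)--(0,2.4)--(1,1.2)--cycle;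
\draw[fill=gray!25] (4,0)--(4,2.4)--(3,1.2)--cycle;
\draw (0,0)--(4,0) (0,2.4)--(4,2.4) (1,1.2)--(3,1.2);
\foreach \q in {(0,0),(0,2.4),(1,1.2),(4,0),(4,2.4),(3,1.2)} \fill \q circle (2.4pt);
\node[left] at (0,0) {$a_1$}; \node[left] at (0,2.4) {$a_2$}; \node[above right] at (1,1.2) {$a_3$};
\node[right] at (4,0) {$a_1'$}; \node[right] at (4,2.4) {$a_2'$}; \node[above left] at (3,1.2) {$a_3'$};
\end{scope}
\end{tikzpicture}
\caption{Left: three sets forming a triangle; the black vertices are the hinges. Right: the prism, two triples $\{a_1,a_2,a_3\}$ and $\{a_1',a_2',a_3'\}$ joined by the three pairs $\{a_i,a_i'\}$.}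
\label{fig:pieces}
\end{figure}

A graph $G$ is \emph{$3$-connected} if $|V|\ge4$ and $G-S$ is connected for every $S\subseteq V$ with $|S|\le2$. A graph on at least four vertices that is assembled from triangles has a piece that hangs on two hinges, so it is not $3$-connected. If the triangle is the only way to solve by radicals, then $3$-connected minimally rigid graphs should never be radically solvable. This is the conjecture posed in \cite{JO}, and we prove it.

\begin{theorem}\label{thm:main}
No $3$-connected minimally rigid graph is radically solvable.
\end{theorem}

The triangle is indeed the only mechanism.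

\begin{theorem}\label{thm:class}
For a minimally rigid graph $G=(V,E)$ with $|V|\ge2$ the following are equivalent.
\begin{enumerate}
\item[(1)] $G$ is radically solvable.
\item[(2)] The coordinates of a generic framework of $G$ lie in a field obtained from $K$ by successive extensions of degree at most $2$.
\item[(3)] Starting from the family $E$ of $2$-element sets, one can reach the family $\{V\}$ by repeatedly replacing three sets forming a triangle by their union.
\end{enumerate}
If these conditions fail, the Galois group of the Galois closure of $K(p)/K$ has a subquotient $S_N$ with $N\ge5$.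
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:class}]
Let $G$ be minimally rigid and radically solvable with $|V|\ge4$. Then (3) holds, and since $E\ne\{V\}$ there is a last replacement. Before it, the family consists of three sets $b_1,b_2,b_3$ that form a triangle with union $V$, and every edge lies in one of them. As $|V|\ge4$, some vertex $w$ is not a hinge; say $w\in b_1$. Delete the two hinges of $b_1$. The remaining vertices of $b_1$ lie neither in $b_2$ nor in $b_3$, so every remaining edge at such a vertex has both ends in $b_1$. Hence $w$ is not joined by a path to the third hinge, which lies outside $b_1$, and $G$ is not $3$-connected.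
\end{proof}

Minimality cannot be dropped from Theorem~\ref{thm:main}: the graph $K_4$ is $3$-connected and rigid, and it is radically solvable because the five lengths of $K_4-e$, which is assembled from triangles, already give the coordinates by square roots. The smallest graphs covered by the theorem have six vertices. Indeed, all degrees are at least $3$ and their sum is $4|V|-6$, so $|V|\ge6$; for $|V|=6$ the graph is cubic, its complement is a $6$-cycle or two disjoint $3$-cycles, and the graph is the prism or $K_{3,3}$. These two graphs are the models for the two cases of the proof.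

The proof runs as follows. After the conventions of Section~\ref{sec:fields} we treat the prism by hand (Section~\ref{sec:prism}): remove one edge, obtain a curve of realizations, and regard the missing length as a function of degree six on this curve. Section~\ref{sec:sym} gives a criterion under which such a function has the full symmetric group as Galois group. The general graph is then reduced to a small one. Rigid subgraphs are treated as single pieces, which leads to cluster systems (Sections~\ref{sec:rank} and~\ref{sec:systems}); four operations on these replace the Galois group by a subquotient (Section~\ref{sec:ops}); and the operations lead from every graph that violates (3) to the prism or to a graph without proper rigid subgraphs on three or more vertices (Section~\ref{sec:reduction}). For such a graph we remove a vertex of degree $3$, apply the criterion to a family of conics (Section~\ref{sec:graphs}), and bound the degree from below by constructing degenerate realizations (Section~\ref{sec:places}). Section~\ref{sec:proof} collects the pieces.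

\section{Fields and coordinates}\label{sec:fields}

\subsection{Galois groups}

All fields have characteristic $0$, and composita are formed in a common algebraically closed field. Put $\mathbb F=\mathbb Q(i)$; algebraic independence over $\mathbb Q$ and over $\mathbb F$ is the same. For a finite extension $L/k$ let $\operatorname{Gal}^*(L/k)$ be the Galois group of its Galois closure. By Galois' theorem, $L$ lies in a radical extension of $k$ if and only if $\operatorname{Gal}^*(L/k)$ is solvable. We write $\Gamma'\preceq\Gamma$ if the group $\Gamma'$ is isomorphic to a subquotient, that is, a quotient of a subgroup, of $\Gamma$. This relation is transitive, subquotients of solvable groups are solvable, and $S_N$ is not solvable for $N\ge5$.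

\begin{lemma}\label{lem:galois}
Let $L/k$ be a finite extension.
\begin{enumerate}
\item[(a)] If $k\subseteq L'\subseteq L$ and $k\subseteq k'$, then $\operatorname{Gal}^*(k'L'/k')\preceq\operatorname{Gal}^*(L/k)$.
\item[(b)] If $T$ is a finite set that is algebraically independent over $L$, then $\operatorname{Gal}^*(L(T)/k(T))\cong\operatorname{Gal}^*(L/k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\tilde L$ be the Galois closure of $L/k$. (a) The extension $k'\tilde L/k'$ is Galois, its group embeds in $\operatorname{Gal}(\tilde L/k)$ by restriction, and it contains the Galois closure of $k'L'/k'$, whose group is therefore a quotient of $\operatorname{Gal}(k'\tilde L/k')$. (b) The set $T$ is independent over $\tilde L$, every element of $\operatorname{Gal}(\tilde L/k)$ extends uniquely to $\tilde L(T)$ fixing $T$, and $\tilde L(T)$ is the Galois closure of $L(T)/k(T)$.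
\end{proof}

\subsection{Generic points and function fields}\label{sub:recall}

Let $T$ be an irreducible variety over a field $k$. A point of $T$ with coordinates in an extension field is \emph{generic} if its coordinates generate a field of transcendence degree $\dim T$ over $k$. Such a point satisfies only the equations that hold on all of $T$, so for two generic points there is a $k$-isomorphism of the generated fields that carries one point to the other. The \emph{Jacobian criterion} says that polynomials over $k$ are algebraically independent if and only if the rows of their Jacobian matrix are linearly independent at a generic point of affine space.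

A \emph{function field} over an algebraically closed field $k$ is a finitely generated extension $F/k$ of transcendence degree $1$. A \emph{place} $P$ of $F$ is a valuation ring $\mathcal O$ with $k\subseteq\mathcal O\subsetneq F$. It is discrete, with normalized valuation $\operatorname{ord}_P$ and residue field $k$, and the places are the $k$-points of the smooth projective curve with function field $F$. We put $\operatorname{ord}_P0=\infty$ and use three facts.
\begin{enumerate}
\item[(F1)] For $g\in F^\times$ only finitely many $\operatorname{ord}_Pg$ are nonzero, and their sum is $0$.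
\item[(F2)] If $F/F'$ is a finite extension of function fields and $P'$ a place of $F'$, then $\sum_{P\mid P'}e_P=[F:F']$, where $\operatorname{ord}_P=e_P\operatorname{ord}_{P'}$ on $F'$. In particular, for $g\in F\setminus k$ the degree $[F:k(g)]$ equals the total order of the poles of $g$, and equals $\sum_{g(P)=c_0}\operatorname{ord}_P(g-c_0)$ for every $c_0\in k$.
\item[(F3)] If $F=k(x,\theta)$ is the function field of an irreducible plane curve $\Pi(x,\theta)=0$ and $\partial\Pi/\partial\theta\neq0$ at a point $(x_0,\theta_0)$ of the curve, then exactly one place is centered at this point, and $x-x_0$ is a uniformizer there.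
\end{enumerate}

\subsection{Isotropic coordinates and shape fields}

The squared distance factors over $\mathbb F$. Write a point $(a,b)$ of the plane as $(x,y)=(a+ib,\,a-ib)$, and for two points $u,w$ put $x_{uw}=x_u-x_w$ and $y_{uw}=y_u-y_w$. The squared distance of $u$ and $w$ is $\lambda_{uw}=x_{uw}y_{uw}$. Rotations become the scalings $(x,y)\mapsto(\theta x,\theta^{-1}y)$, and we allow every $\theta\neq0$. Translations and scalings preserve all products $x_{uw}y_{rs}$. These products record the shape of a configuration together with its orientation, since exchanging $x$ and $y$ does not preserve them.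

Let $V$ be a finite set and $q=(x_w,y_w)_{w\in V}$ a \emph{generic configuration}, that is, $2|V|$ algebraically independent elements over $\mathbb Q$. For $b\subseteq V$ with $|b|\ge2$ the \emph{shape field} of $b$ is
\[
k_b=\mathbb F\bigl(x_{uw}y_{rs}: u,w,r,s\in b\bigr).
\]
For a pair $b=\{u,w\}$ it is $\mathbb F(\lambda_{uw})$. Choose a \emph{base pair} $u\ne u'$ in $b$ and consider the $2|b|-3$ polynomials
\[
\Phi_b=\bigl(x_{u'u}y_{u'u};\ x_{ju}y_{u'u},\ x_{u'u}y_{ju}\ \ (j\in b\setminus\{u,u'\})\bigr).
\]
A velocity $(\dot x_j,\dot y_j)_{j\in b}$ at a configuration is a \emph{trivial motion on $b$} if $\dot x_j=c+\rho x_j$ and $\dot y_j=d-\rho y_j$ for all $j\in b$, with constants $c,d,\rho$; these are the infinitesimal translations and scalings. To remove them, fix $o\ne o'$ in $b$ and use the \emph{slice} $\Sigma_b=\{x_o=y_o=0,\ x_{o'}=1\}$, an affine space of dimension $2|b|-3$. A configuration with $x_{o'o}\neq0$ is moved into the slice by a translation and a scaling; for $q$ the result is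
\[
\hat q_w=\bigl(x_{wo}/x_{o'o},\ x_{o'o}\,y_{wo}\bigr)\qquad(w\in b).
\]

\begin{lemma}\label{lem:shape}
Let $b\subseteq V$ with $|b|\ge2$, with base pair $u,u'$ and slice $\Sigma_b$.
\begin{enumerate}
\item[(a)] The ratios $x_{jl}/x_{u'u}$ and $y_{jl}/y_{u'u}$ $(j,l\in b)$ lie in $\mathbb F(\Phi_b(q))$, and $k_b=\mathbb F(\Phi_b(q))$.
\item[(b)] At every configuration with $x_{u'u}y_{u'u}\ne0$, the kernel of $d\Phi_b$ consists of the trivial motions on $b$.
\item[(c)] $k_b=\mathbb F(\hat q)$, this field has transcendence degree $2|b|-3$, and $\hat q$ is a generic point of $\Sigma_b$.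
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Dividing the later entries of $\Phi_b$ by the first gives $x_{ju}/x_{u'u}$ and $y_{ju}/y_{u'u}$; differences of these give all ratios; and $x_{jl}y_{rs}$ is the product of two ratios and the first entry.

(b) Trivial motions annihilate every $d(x_{jl}y_{rs})$. Conversely, let a velocity lie in the kernel and put $\rho=\dot x_{u'u}/x_{u'u}$. The first entry gives $\dot y_{u'u}=-\rho y_{u'u}$. Then $\dot x_{ju}y_{u'u}+x_{ju}\dot y_{u'u}=0$ gives $\dot x_{ju}=\rho x_{ju}$, and $\dot x_{u'u}y_{ju}+x_{u'u}\dot y_{ju}=0$ gives $\dot y_{ju}=-\rho y_{ju}$. Take $c=\dot x_u-\rho x_u$ and $d=\dot y_u+\rho y_u$.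

(c) The coordinates of $\hat q$ lie in $k_b$ by (a) with base pair $o,o'$, and the products $x_{jl}y_{rs}$ are polynomials in them. The field $k_b$ and the three elements $x_o,y_o,x_{o'o}$ generate $\mathbb F(q|_b)$, so $k_b$ has transcendence degree at least $2|b|-3$, which is the number of free coordinates of $\hat q$.
\end{proof}

The next lemma translates the problem into these terms. The normalization of the introduction differs from the slice by one square root.

\begin{lemma}\label{lem:transfer}
Let $(G,p)$ be a generic normalized framework, $q$ a generic configuration on $V$, and $\ell$ a square root of $\lambda_{v_1v_2}$. There is an $\mathbb F$-isomorphism from $K(i)(p)$ onto $k_V(\ell)$ that carries $K(i)$ onto $\mathbb F(\lambda_e:e\in E)$.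
\end{lemma}

\begin{proof}
Translate $v_1$ to the origin and scale with $\theta=\ell/x_{v_2v_1}$. The resulting configuration $q^*$ has
\[
x^*_w=x_{wv_1}y_{v_2v_1}/\ell,\qquad y^*_w=x_{v_2v_1}y_{wv_1}/\ell ,
\]
so $q^*_{v_1}=(0,0)$, $q^*_{v_2}=(\ell,\ell)$ and $\mathbb F(q^*)\subseteq k_V(\ell)$. Since $q^*$ has the same products $x_{uw}y_{rs}$ as $q$, equality holds. This field has transcendence degree $2|V|-3$, so $\ell$ and the coordinates $x_w^*,y_w^*$ $(w\neq v_1,v_2)$ are independent, and so are $\ell$ and the Cartesian coordinates $(x_w^*+y_w^*)/2$, $(x_w^*-y_w^*)/(2i)$. The Cartesian form of $q^*_{v_2}$ is $(\ell,0)$. Send the $2|V|-3$ free coordinates of $p$ to the corresponding Cartesian coordinates of $q^*$; squared edge lengths then go to the $\lambda_e$.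
\end{proof}

Here is the triangle computation in its general form.

\begin{lemma}\label{lem:triangle}
If $b_1,b_2,b_3\subseteq V$ form a triangle with union $b$, then $k_b=k_{b_1}k_{b_2}k_{b_3}(x)$ for an element $x$ of degree at most $2$ over $k_{b_1}k_{b_2}k_{b_3}$.
\end{lemma}

\begin{proof}
Let $u,v\in b_1$, $v,w\in b_2$, $u,w\in b_3$ be the hinges, and use the slice with $o=u$, $o'=v$. Then $\hat q_u=(0,0)$, $\hat q_v=(1,\lambda_{uv})$, and $\hat q_w=(x,y)$ satisfies $xy=\lambda_{uw}$ and $(x-1)(y-\lambda_{uv})=\lambda_{vw}$. Multiplying the second equation by $x$ gives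
\[
\lambda_{uv}x^2-(\lambda_{uw}+\lambda_{uv}-\lambda_{vw})x+\lambda_{uw}=0,
\]
a nonzero quadratic equation over $k'=k_{b_1}k_{b_2}k_{b_3}$, and $y=\lambda_{uw}/x$. So the hinges have coordinates in $k'(x)$. A vertex $j$ of $b_r$, with hinges $h,h'$, has first coordinate $\hat x_h+(x_{jh}/x_{h'h})\hat x_{h'h}$, where the ratio lies in $k_{b_r}$ by Lemma~\ref{lem:shape}(a), and the same formula holds for the second coordinate. Hence $k_b=\mathbb F(\hat q)\subseteq k'(x)\subseteq k_b$.
\end{proof}

\section{The prism}\label{sec:prism}

Let $V=A\cup A'$ with $A=\{a_1,a_2,a_3\}$ and $A'=\{a_1',a_2',a_3'\}$, as in Figure~\ref{fig:pieces}. The two triangles of the prism cost one square root each and carry no obstruction, so we give their shapes away and study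
\[
k=k_Ak_{A'}(\lambda_1,\lambda_2,\lambda_3)\subseteq L=k_V,\qquad \lambda_i=\lambda_{a_ia_i'} .
\]
In the slice with $o=a_1$, $o'=a_2$ write
\[
\begin{array}{lll}
a_1=(0,0), & a_2=(1,\mu), & a_3=(s,t),\\[2pt]
a_1'=(x,y), & a_2'=(x+\theta,\ y+\nu/\theta), & a_3'=(\xi,\eta)=(x+\sigma\theta,\ y+\tau/\theta).
\end{array}
\]
The nine quantities $\mu,s,t,\nu,\sigma,\tau,x,y,\theta$ generate $L$, which has transcendence degree $9$, so they are independent. With base pairs $a_1,a_2$ and $a_1',a_2'$ we have $\Phi_A=(\mu;s\mu,t)$ and $\Phi_{A'}=(\nu;\sigma\nu,\tau)$. Thus $k=\mathbb F(\mu,s,t,\nu,\sigma,\tau,\lambda_1,\lambda_2,\lambda_3)$, the unknowns are the position $(x,y)$ and the rotation $\theta$ of the second triangle, and the equations are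
\begin{equation}\label{eq:prism}
xy=\lambda_1,\qquad (x+\theta-1)(y+\nu/\theta-\mu)=\lambda_2,\qquad (\xi-s)(\eta-t)=\lambda_3 .
\end{equation}

The first two equations describe the prism without the edge $a_3a_3'$, a linkage with one degree of freedom, and they do not involve $s$ and $t$. This suggests putting everything except $s,t,\lambda_3$ into the field of constants. The elements $\mu,\nu,\sigma,\tau,\lambda_1,\lambda_2$ are independent: $\lambda_1=xy$ is transcendental over $\mathbb F(\mu,\nu,\sigma,\tau)$, and $\lambda_2$ is a nonconstant rational function of $\theta$ over $\mathbb F(\mu,\nu,\sigma,\tau,x,y)$. Let $k_0$ be the algebraic closure of $\mathbb F(\mu,\nu,\sigma,\tau,\lambda_1,\lambda_2)$ and $F=k_0(x,\theta)$. Then $F$ contains $y$ and is algebraic over $\mathbb F(\mu,\nu,\sigma,\tau,x,y,\theta)$. So $F$ has transcendence degree $7-6=1$ over $k_0$, and $s,t$ are independent over $F$. Substituting $y=\lambda_1/x$ in the second equation and multiplying by $x\theta$ gives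
\[
\Pi(x,\theta):=x^2(\nu-\mu\theta)+x\,m(\theta)+\lambda_1\theta(\theta-1)=0,\qquad m=\lambda_1\theta+(\theta-1)(\nu-\mu\theta)-\lambda_2\theta .
\]
Note that $m$ has degree $2$ and leading coefficient $-\mu$, and that $m(0)=-\nu$, $m(1)=\lambda_1-\lambda_2$.

\begin{proposition}\label{prop:prismcurve}
The polynomial $\Pi$ is irreducible over $k_0$. There are six places of $F$ at which $\xi$ or $\eta$ has a pole; at each of them one of $\xi,\eta$ has a simple pole and the other is finite. Moreover $F=k_0(\xi,\eta)$.
\end{proposition}

\begin{proof}
\emph{Irreducibility.} The coefficients $\nu-\mu\theta$ and $\lambda_1\theta(\theta-1)$ are coprime because $\nu/\mu\ne0,1$, so $\Pi$ has no nonconstant factor in $k_0[\theta]$. If $\Pi$ were reducible, its discriminant with respect to $x$ would be a square $r^2$ with $r\in k_0[\theta]$. Then $f=m+r$ and $g=m-r$ satisfy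
\[
fg=-4\mu\lambda_1\,\theta(\theta-1)(\theta-\nu/\mu),\qquad f+g=2m .
\]
The product has degree $3$ and the sum has degree $2$, so the degrees are $2$ and $1$, say $\deg f=2$. Comparing leading coefficients, $f=-2\mu f_0$ and $g=2\lambda_1g_0$ with $f_0,g_0$ monic. The roots of $f_0,g_0$ lie in $\{0,1,\nu/\mu\}$, so $f_0,g_0\in\mathbb F(\mu,\nu)[\theta]$. At $\theta=1$ we get $\lambda_1-\lambda_2=-\mu f_0(1)+\lambda_1g_0(1)$, so $\lambda_2\in\mathbb F(\mu,\nu,\lambda_1)$, contrary to independence. Hence $F$ is the function field of the curve $\Pi=0$.

\emph{Poles.} Every place of $F$ is centered at a point of the closure of the curve in $\mathbb P^1\times\mathbb P^1$, which has bidegree $(2,2)$. The function $\xi=x+\sigma\theta$ can have a pole only where $x=\infty$ or $\theta=\infty$, and $\eta=\lambda_1/x+\tau/\theta$ only where $x=0$ or $\theta=0$. Put $\tilde x=1/x$, $\tilde\theta=1/\theta$. On the four lines in question the equation reads as follows. On $\tilde x=0$ it is $\nu-\mu\theta=0$, with roots $\theta=\nu/\mu$ and $\theta=\infty$. On $\tilde\theta=0$ it is $-\mu x+\lambda_1=0$, with roots $x=\lambda_1/\mu$ and $x=\infty$. On $x=0$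 it is $\lambda_1\theta(\theta-1)=0$, and on $\theta=0$ it is $\nu x^2-\nu x=0$. This gives six points $(x,\theta)$.

At $(\infty,\nu/\mu)$ the local equation $\tilde x^2\Pi=(\nu-\mu\theta)+\tilde xm+\lambda_1\tilde x^2\theta(\theta-1)$ has $\theta$-derivative $-\mu$. At $(\lambda_1/\mu,\infty)$ the local equation $\tilde\theta^2\Pi$ has $x$-derivative $-\mu$. At $(\infty,\infty)$ the linear part of $\tilde x^2\tilde\theta^2\Pi$ is $-\mu(\tilde x+\tilde\theta)$, so $\tilde x=-\tilde\theta+O(\tilde\theta^2)$, $x=-1/\tilde\theta+O(1)$ and $\xi=(\sigma-1)/\tilde\theta+O(1)$. At $(0,1)$ we have $\partial\Pi/\partial\theta=\lambda_1$. At $(1,0)$ we have $\partial\Pi/\partial x=2\nu+m(0)=\nu$. At $(0,0)$ the linear part of $\Pi$ is $-\nu x-\lambda_1\theta$, so $\theta=-\nu x/\lambda_1+O(x^2)$ and $\eta=(1-\tau/\nu)\lambda_1/x+O(1)$. By (F3) each point carries exactly one place, and since $\sigma\ne0,1$ and $\tau\neq0,\nu$ we obtain the following table.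
\[
\begin{array}{c|c|c|c}
(x,\theta)&\text{uniformizer}&\xi&\eta\\\hline
(\infty,\nu/\mu)&1/x&\text{simple pole}&\tau\mu/\nu\\
(\lambda_1/\mu,\infty)&1/\theta&\text{simple pole}&\mu\\
(\infty,\infty)&1/\theta&\text{simple pole}&0\\
(0,1)&x&\sigma&\text{simple pole}\\
(1,0)&\theta&1&\text{simple pole}\\
(0,0)&x&0&\text{simple pole}
\end{array}
\]

\emph{Generation.} Let $P$ be the place in the second row and $P'$ its restriction to $F'=k_0(\xi,\eta)$. At every place over $P'$ we have $\xi=\infty$ and $\eta=\mu$, and by the table only $P$ has this property. Since $-1=\operatorname{ord}_P\xi=e_P\operatorname{ord}_{P'}\xi$, we have $e_P=1$, and (F2) gives $[F:F']=1$.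
\end{proof}

Now restore the third edge. The last equation of \eqref{eq:prism} says that
\begin{equation}\label{eq:prismh}
c:=st-\lambda_3=\eta\,s+\xi\,t-\xi\eta .
\end{equation}
Regard the right side as a function on the curve $\Pi=0$ that depends on the parameters $s,t$. Written as $\xi(t-\eta)+s\eta$ near the first three points of the table and as $\eta(s-\xi)+t\xi$ near the last three, it has a simple pole at each of the six points, because $s,t\notin k_0$. So it has degree six, and solving the prism means choosing one of the six points of the curve where the function takes the value $c$. The freedom in $(s,t)$ should make these six points interchangeable. For instance, two given points of the curve give the same value of \eqref{eq:prismh} exactly when $(s,t)$ lies on a line; a line is irreducible, and this will make the Galois group doubly transitive. The next section turns this into a proof.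

\section{A criterion for the full symmetric group}\label{sec:sym}

A polynomial of degree at most $2$ in $z_1,z_2$ can be written as $(z_1,z_2,1)\,Q\,(z_1,z_2,1)^T$ with a symmetric $3\times3$ matrix $Q$. It is a \emph{nondegenerate conic} if $Q$ is invertible. A product of two linear forms has a matrix of rank at most $2$, so a nondegenerate conic has degree exactly $2$ and is irreducible over every extension field. It also has no \emph{singular point}, that is, no point $(z_1,z_2)$ over an extension field where the polynomial and its gradient vanish: half the gradient consists of the first two entries of $Q(z_1,z_2,1)^T$, and the vanishing of the polynomial then forces the third entry to vanish too. A polynomial of degree exactly $1$, a \emph{line}, is likewise irreducible over every extension field and has no singular point.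

Let $k_0$ be algebraically closed and $F/k_0$ a function field. We recall that $F\otimes_{k_0}E$ is a domain for every field $E\supseteq k_0$, and that the $k_0$-derivations of $F$ form a one-dimensional $F$-vector space whose nonzero elements have kernel $k_0$. For $h\in F[z_1,z_2]$ and a derivation $\partial$ let $\partial h$ be obtained by applying $\partial$ to the coefficients, and let $h^{(1)},h^{(2)}$ be the images of $h$ under the embeddings $\phi\mapsto\phi\otimes1$ and $\phi\mapsto1\otimes\phi$ of $F$ into $\operatorname{Frac}(F\otimes_{k_0}F)$. If $h$ is seen as a family of polynomials $h_P$ parametrized by a curve, then $\partial h$ is its derivative at a generic point and $h^{(1)}-h^{(2)}$ is the difference of two independent generic members.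

\begin{proposition}\label{prop:sym}
Let $h\in F[z_1,z_2]$ have total degree at most $2$, and suppose that its coefficients $\eta_j$ generate $F$ over $k_0$. Let $s,t$ be algebraically independent over $F$, and put $c=h(s,t)$, $M=F(s,t)$, $J=k_0(s,t,c)$. Let $\partial$ be a nonzero $k_0$-derivation of $F$. Assume one of the following:
\begin{enumerate}
\item[($\alpha$)] $\deg h\le1$, and the coefficients of $z_1$ and $z_2$ are not both in $k_0$;
\item[($\beta$)] $h^{(1)}-h^{(2)}$ and $\partial h$ are nondegenerate conics.
\end{enumerate}
Then $c$ is transcendental over $k_0(s,t)$ and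
\begin{equation}\label{eq:degree}
N:=[M:J]=\sum_P\max\bigl(0,\,-\min_j\operatorname{ord}_P\eta_j\bigr),
\end{equation}
where $P$ runs over the places of $F$. If $N\ge2$, then $\operatorname{Gal}^*(M/J)\cong S_N$.
\end{proposition}

A hypothesis such as ($\beta$) is needed. For $F=k_0(\zeta)$ and $h=(\zeta z_1+\zeta^2z_2)^2$ we have $[M:J]=4$, but $J(\sqrt c)$ is an intermediate field of degree $2$, so the group is not $S_4$; here $h^{(1)}-h^{(2)}$ is a product of two lines.

\begin{proof}
In case ($\alpha$), both $\partial h$ and $h^{(1)}-h^{(2)}$ are lines, since $\partial\eta\neq0$ and $\eta\otimes1\ne1\otimes\eta$ for $\eta\notin k_0$. So in both cases these two polynomials, and their images under field embeddings, are irreducible over every extension field and have no singular point, and $\deg h\le\deg\partial h$. This is all we use.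

\emph{Step 1: the degree.} Let $\tilde U$ be the smooth projective curve with function field $F$, let $k_1$ be an algebraic closure of $k_0(s,t)$, and let $F_1=\operatorname{Frac}(F\otimes_{k_0}k_1)\supseteq M$ be the function field of $\tilde U$ over $k_1$. We write $g$ for $c$ when we regard it as a function on $\tilde U(k_1)$; thus $g=\sum_j\eta_j\,m_j$ with distinct monomials $m_j$ in $s,t$. At a point of $\tilde U(k_1)\setminus\tilde U(k_0)$ all elements of $F$ are regular, so $g$ has no pole. At $P\in\tilde U(k_0)$ a uniformizer $\pi\in F$ is also a uniformizer for $F_1$. Expanding $\eta_j=\sum_n\alpha_{jn}\pi^n$ with $\alpha_{jn}\in k_0$, we get $g=\sum_n\bigl(\sum_j\alpha_{jn}m_j\bigr)\pi^n$, and the $m_j$ are linearly independent over $k_0$. Hence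
\begin{equation}\label{eq:ordg}
\operatorname{ord}_Pg=\min_j\operatorname{ord}_P\eta_j\qquad(P\in\tilde U(k_0)).
\end{equation}
Some $\eta_j$ is nonconstant and has a pole, so $g$ has a pole and $c$ is transcendental over $k_1$. By (F2), $[F_1:k_1(c)]$ is the right side of \eqref{eq:degree}. The ring $M\otimes_{k_0(s,t)}k_1$ is a localization of $F\otimes_{k_0}k_1$, hence a domain, and it is algebraic over $M$, hence a field; so it equals $F_1$. Likewise $J\otimes_{k_0(s,t)}k_1=k_1(c)$. Therefore $F_1=M\otimes_Jk_1(c)$ and $[M:J]=[F_1:k_1(c)]$.

From now on $N\ge2$, and $\bar J$ is an algebraic closure of $k_1(c)$, hence of $J$.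

\emph{Step 2: an affine model and two tools.} Multiplying $\partial$ by an element of $F^\times$ does not affect the hypotheses, so we may assume $\partial\zeta=1$ for some $\zeta\in F$. For an affine open $U\subseteq\tilde U$ on which the $\eta_j$ are regular and a point $P$ of $U$ over a field $E\supseteq k_0$, let $h_P\in E[z_1,z_2]$ be obtained by evaluating the coefficients at $P$. Such a point either lies in $U(k_0)$ or is generic, in which case it is a $k_0$-embedding $F\to E$. By inverting finitely many elements of $\mathcal O(U)$ we arrange that
\begin{enumerate}
\item[(i)] $\zeta\in\mathcal O(U)$ and $\partial\mathcal O(U)\subseteq\mathcal O(U)$;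
\item[(ii)] $P\mapsto h_P$ is injective on points over every field;
\item[(iii)] $(\partial h)_P\neq0$ for all $P$.
\end{enumerate}
For (i) clear the denominators of the derivatives of finitely many generators. For (ii) note that $\mathcal O(U)$ and $k_0[\eta_j]$ have the same fraction field, so they agree after inverting one element of $k_0[\eta_j]$. For (iii) remove the zeros of a nonzero coefficient of $\partial h$.

\emph{Irreducibility tool.} Let $B$ be an irreducible variety over $k_0$ and $H\in\mathcal O(B)[z_1,z_2]$ nonconstant and irreducible over $k_0(B)$, with $H_P\neq0$ for all $P\in B$. Then $\{H=0\}\subseteq B\times\mathbb A^2$ is irreducible of dimension $\dim B+1$ and dominates $B$. Indeed, every component has dimension $\dim B+1$ by Krull's principal ideal theorem, and the fibers over $B$ have dimension at most $1$; so every component dominates $B$, and the components that dominate $B$ correspond to the components of the generic fiber, of which there is exactly one.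

\emph{Chain rule.} Let $D_1,D_2$ be the derivations of $k_1$ that extend $\partial/\partial s$ and $\partial/\partial t$. For $P\in U(k_1)$ the $k_0$-derivations $\mathcal O(U)\to k_1$ with respect to evaluation at $P$ form a one-dimensional space, because $U$ is a smooth curve, and $\phi\mapsto(\partial\phi)(P)$ is a nonzero element of it by (i). So $D_r(\phi(P))=\alpha_{r,P}\,(\partial\phi)(P)$ with $\alpha_{r,P}\in k_1$ independent of $\phi$, and for $H\in\mathcal O(U)[z_1,z_2]$
\begin{equation}\label{eq:chain}
D_r\bigl(H_P(s,t)\bigr)=\alpha_{r,P}\,(\partial H)_P(s,t)+\frac{\partial H_P}{\partial z_r}(s,t).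
\end{equation}

\emph{Step 3: roots.} A $J$-embedding $M\to\bar J$ restricts to a point $P\in U(\bar J)$ with $h_P(s,t)=c$, and is determined by it. Conversely, let $P$ be such a point. It is not in $U(k_0)$, as $c\notin k_0(s,t)$, so it is an embedding $F\to\bar J$ with image $k_0(P)$. The field $k_0(P,s,t)$ contains $s,t,c$, so it has transcendence degree $3$; hence $s,t$ are independent over $k_0(P)$ and the embedding extends to $M$, fixing $s,t,c$. So there are exactly $N$ such points, the \emph{roots}, and $\operatorname{Gal}^*(M/J)$ is the image of $\operatorname{Gal}(\bar J/J)$ in the group of permutations of the roots.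

\emph{Step 4: double transitivity.} Let $B$ be the complement of the diagonal in $U\times U$, and let $T\subseteq B\times\mathbb A^2$ be the set of $(P_1,P_2,z)$ with $h_{P_1}(z)=h_{P_2}(z)$. By (ii) and the irreducibility tool, $T$ is irreducible of dimension $3$. An ordered pair of distinct roots gives a point $(P_1,P_2,(s,t))$ of $T$ whose field contains $s,t,c$, so this point is generic. For two such pairs there is thus a $k_0$-isomorphism $k_0(P_1,P_2,s,t)\to k_0(P_1',P_2',s,t)$ that fixes $s,t$ and sends $P_r$ to $P_r'$. It sends $c=h_{P_1}(s,t)$ to $h_{P_1'}(s,t)=c$, so it fixes $J$, and it extends to an element of $\operatorname{Gal}(\bar J/J)$.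

A doubly transitive group that contains one transposition contains all transpositions and equals $S_N$. It remains to find a transposition.

\emph{Step 5: local monodromy.} Since $F_1=M\otimes_Jk_1(c)$, the roots correspond to the $k_1(c)$-embeddings $F_1\to\bar J$. Fix $c_0\in k_1$, put $\epsilon=c-c_0$, and let $e_1,\dots,e_n$ be the orders of vanishing of $g-c_0$ at the points of $\tilde U(k_1)$ where $g=c_0$. Then $F_1\otimes_{k_1(c)}k_1((\epsilon))$ is the product of the completions of $F_1$ at these points, which are the fields $k_1((\epsilon^{1/e_r}))$. Identify $\bar J$ with the algebraic closure of $k_1(c)$ in the algebraically closed field $\Lambda=\bigcup_mk_1((\epsilon^{1/m}))$ of Puiseux series. The embeddings of $F_1$ fall into groups of $e_r$ that factor through the $r$th completion and differ by the choice of the root $\epsilon^{1/e_r}$. The automorphism of $\Lambda$ that multiplies the $\epsilon^{1/m}$ by a compatible system of primitive $m$th roots of unity preserves $\bar J$, fixes $k_1(c)$, and permutes each group cyclically. So it suffices to find $c_0$ with orders $(2,1,\dots,1)$: a critical point of $g$ that is simple and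 is the only critical point in its fiber.

\emph{Step 6: a critical point.} Let $R\subseteq U\times\mathbb A^2$ be the set of $(P,z)$ with $(\partial h)_P(z)=0$. By (iii) and the irreducibility tool, $R$ is an irreducible surface that dominates $U$. We claim that $R$ dominates $\mathbb A^2$. Otherwise the closure of its image is an irreducible curve $e=0$ with $e\in k_0[z_1,z_2]$; it is not a point because it contains the infinite zero set of $\partial h$ over an algebraic closure $\bar F$ of $F$. The polynomial $e$ stays irreducible over $\bar F$ and vanishes on the zero set of the irreducible polynomial $\partial h$, so $\partial h=\psi_1e$ with $\psi_1\in\bar F$. Scale $e$ so that some monomial has coefficient $1$, and let $\psi$ be the coefficient of this monomial in $h$. Then $\partial\psi=\psi_1$, so $\partial(h-\psi e)=0$ and $h=h_0+\psi e$ with $h_0\in k_0[z_1,z_2]$. It follows that $F=k_0(\psi)$ and $\psi=(c-h_0(s,t))/e(s,t)\in J$, so $N=1$, a contradiction.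

Thus a generic point of $R$ has the form $(P',s',t')$ with $s',t'$ independent and $P'$ algebraic over $k_0(s',t')$. Transporting it by the isomorphism $s'\mapsto s$, $t'\mapsto t$, we find $P_0\in U(k_1)$ with $(P_0,s,t)$ generic in $R$. As $R$ dominates $U$, the point $P_0$ is generic in $U$. Put $c_0=g(P_0)=h_{P_0}(s,t)$.

Extend $\partial$ to $\mathcal O(U)\otimes k_1$ linearly over $k_1$. For $P\in U(k_1)$, the function $\zeta-\zeta(P)$ is a uniformizer at $P$, since its derivative is $1$ while $\partial$ maps the square of the maximal ideal into the maximal ideal. So $\partial$ lowers positive orders at $P$ by exactly one, and $(\partial^ng)(P)=(\partial^nh)_P(s,t)$. In particular $g-c_0$ vanishes at $P_0$ to order at least $2$.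

\emph{Step 7: the order is exactly $2$.} Apply \eqref{eq:chain} to $H=\partial h$ and $P=P_0$; the left side is $0$. If $(\partial^2h)_{P_0}(s,t)=0$, the gradient of $(\partial h)_{P_0}$ vanishes at $(s,t)$, which is then a singular point of $(\partial h)_{P_0}$. This is impossible because $P_0$ is generic.

\emph{Step 8: no other critical point in the fiber.} Let $k_2$ be the algebraic closure of $k_0(P_0)$ in $k_1$. We first show:
\begin{equation}\label{eq:nosing}
\text{if }\delta\in k_2[z_1,z_2],\ \deg\delta\le\deg h,\ \text{and }(s,t)\text{ is a singular point of }\delta,\ \text{then }\delta=0.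
\end{equation}
The field $k_0(P_0,s,t)$ has transcendence degree $2$, so $(s,t)$ has transcendence degree $1$ over $k_2$, and its ideal in $k_2[z_1,z_2]$ is generated by the irreducible polynomial $(\partial h)_{P_0}$. The partial derivatives of $\delta$ lie in this ideal and have degree less than $\deg h\le\deg\partial h$, so they vanish. Thus $\delta$ is a constant, and it vanishes at $(s,t)$.

Let $P\ne P_0$ be a point of $U(k_1)$ with $g(P)=c_0$ and $(\partial h)_P(s,t)=0$. Put $\delta=h_{P_0}-h_P$, which is nonzero by (ii). Applying $D_r$ to $h_{P_0}(s,t)=h_P(s,t)$ and using \eqref{eq:chain} on both sides, we see that $(s,t)$ is a singular point of $\delta$. If $(P_0,P)$ is a generic point of $U\times U$, then $\delta$ is the image of $h^{(1)}-h^{(2)}$ under a field embedding and has no singular point. Otherwise $P$ is algebraic over $k_0(P_0)$, so $\delta\in k_2[z_1,z_2]$, contrary to \eqref{eq:nosing}.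

Finally let $P$ be one of the finitely many points of $\tilde U$ outside $U$; these are $k_0$-points. If $g(P)=c_0$, then all $\eta_j$ are regular at $P$ by \eqref{eq:ordg}, $h_P\in k_0[z_1,z_2]$, and $h_{P_0}(s,t)=h_P(s,t)$. Applying $D_r$, with \eqref{eq:chain} on the left, shows that $(s,t)$ is a singular point of $\delta=h_{P_0}-h_P\in k_2[z_1,z_2]$, so $\delta=0$ by \eqref{eq:nosing}. Then all $\eta_j(P_0)$ lie in $k_0$, although they generate $k_0(P_0)\cong F$. So no such point lies in the fiber, and the orders over $c_0$ are $(2,1,\dots,1)$.
\end{proof}

\begin{corollary}\label{cor:prism}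
For the fields $k\subseteq L$ of Section~\ref{sec:prism}, the extension $L/k$ is finite and $S_6\preceq\operatorname{Gal}^*(L/k)$.
\end{corollary}

\begin{proof}
Take $h=\eta z_1+\xi z_2-\xi\eta$. By Proposition~\ref{prop:prismcurve} its coefficients generate $F$, hypothesis ($\alpha$) holds, and the minimum of the orders of $\xi,\eta,\xi\eta$ is $-1$ at six places and nonnegative at all others. So $N=6$ and $\operatorname{Gal}^*(M/J)\cong S_6$. By \eqref{eq:prismh}, $J=k_0(s,t,\lambda_3)$. This field is algebraic over $k$ and has transcendence degree $6+3=9$, so $L/k$ is finite. Since $M=J(\xi,\eta)$ with $\xi,\eta\in L$, Lemma~\ref{lem:galois}(a) with $L'=k(\xi,\eta)$ and $k'=J$ gives the claim.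
\end{proof}

\section{Independence of squared lengths}\label{sec:rank}

For a general graph we cannot write down curves and poles. We need instead a combinatorial condition under which the products $x_ey_e$ are algebraically independent. It will be applied to generic configurations and, in Section~\ref{sec:places}, to degenerate ones in which the $x$-coordinates satisfy linear constraints and the $y$-coordinates do not. The differential $d(x_ey_e)$ is a generic-looking vector in a plane attached to $e$, and the following lemma says when such vectors are independent.

\begin{lemma}\label{lem:rank}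
Let $\ell_e$ $(e\in A)$ be finitely many $2$-dimensional subspaces of a finite-dimensional vector space $W$ over a field $k$, with $\dim\sum_{e\in A'}\ell_e\ge|A'|+1$ for all nonempty $A'\subseteq A$. Then for generic $\varphi\in W^*$ the lines $\ell_e\cap\ker\varphi$ are linearly independent.
\end{lemma}

\begin{proof}
Let $\varphi$ have indeterminate coordinates and extend scalars to $k(\varphi)$. Let $a_e,b_e$ be a basis of $\ell_e$ over $k$, and for a functional $\chi$ put $r_e(\chi)=\chi(b_e)a_e-\chi(a_e)b_e$. Then $r_e=r_e(\varphi)$ is nonzero and spans $\ell_e\cap\ker\varphi$. We use induction on $|A|$; for $|A|\le1$ there is nothing to prove. Suppose the $r_e$ are dependent. Proper subfamilies are independent by induction, so there is a relation $\sum c_er_e=0$, unique up to a scalar, with all $c_e\in k(\varphi)$ nonzero. The span of the $r_e$ has dimension $|A|-1$, and $W_A=\sum\ell_e$ has dimension at least $|A|+1$. So there is a functional $\psi$ on $W_A$ that annihilates all $r_e$ and is not proportional to $\varphi|_{W_A}$. On the plane $\ell_e$ both functionals annihilate $r_e$ and $\varphi$ is nonzero, so $\psi|_{\ell_e}=\mu_e\varphi|_{\ell_e}$.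 The $\mu_e$ are not all equal, since otherwise $\psi$ would be proportional to $\varphi|_{W_A}$.

Genericity allows us to differentiate the relation. For $\chi\in W^*$ defined over $k$ let $D_\chi$ be the derivation of $k(\varphi)$ in the direction $\chi$. As $r_e(\varphi)$ is linear in $\varphi$, we get $\sum D_\chi(c_e)r_e+\sum c_er_e(\chi)=0$. Apply $\psi$. The first sum is annihilated, and
\[
\psi(r_e(\chi))=\mu_e\bigl(\chi(b_e)\varphi(a_e)-\chi(a_e)\varphi(b_e)\bigr)=-\mu_e\chi(r_e).
\]
Hence $\chi\bigl(\sum c_e\mu_er_e\bigr)=0$ for all $\chi$, that is, $\sum c_e\mu_er_e=0$. By uniqueness of the relation all $\mu_e$ are equal, a contradiction.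
\end{proof}

Let $A$ be the edge set of a graph on a vertex set $V'$. Orient the edges, and for $e=uw$ let $\partial_e$ be the functional $x\mapsto x_e=x_u-x_w$ on $\mathbb Q^{V'}$. For a subspace $L_j\subseteq\mathbb Q^{V'}$ and $A'\subseteq A$ let $r_j(A')$ be the dimension of the span of the restrictions $\partial_e|_{L_j}$, $e\in A'$. It is the codimension in $L_j$ of the vectors that are constant on each connected component of the graph formed by $A'$. For $L_j=\mathbb Q^{V'}$ this is $\sum_r(|U_r|-1)$, where the $U_r$ are the vertex sets of the components.

\begin{corollary}\label{cor:rank}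
Let $L_1,L_2\subseteq\mathbb Q^{V'}$ be subspaces with $|A'|+1\le r_1(A')+r_2(A')$ for all nonempty $A'\subseteq A$, and let $\Psi\colon L_1\times L_2\to\mathbb A^A$, $(x,y)\mapsto(x_ey_e)_{e\in A}$.
\begin{enumerate}
\item[(a)] The differential $d\Psi$ is surjective at a generic point, and the components of $\Psi$ are algebraically independent.
\item[(b)] Let $k_0$ be algebraically closed, let $\lambda_e\in k_0$ $(e\in A)$ be algebraically independent over $\mathbb Q$, and let $\omega$ be a nonzero polynomial over $\mathbb Q$ on $L_1\times L_2$. Then there is a point over $k_0$ at which $\Psi=(\lambda_e)$, $\omega\ne0$, and $d\Psi$ is surjective.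
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Take $W=L_1^*\oplus L_2^*$ and $\ell_e=\langle(\partial_e,0),(0,\partial_e)\rangle$. The hypothesis for $A'=\{e\}$ says that $\partial_e$ is nonzero on $L_1$ and on $L_2$, so $\dim\ell_e=2$, and $\dim\sum_{A'}\ell_e=r_1(A')+r_2(A')$. For $\varphi=(x,-y)\in L_1\oplus L_2=W^*$ the line $\ell_e\cap\ker\varphi$ is spanned by $(y_e\partial_e,x_e\partial_e)=d(x_ey_e)$. Apply Lemma~\ref{lem:rank} and the Jacobian criterion.

(b) Let $\delta$ be a nonzero maximal minor of the Jacobian matrix and $(x,y)$ a generic point. By (a) there is an isomorphism $\mathbb Q(\Psi(x,y))\to\mathbb Q(\lambda_e)$ sending $x_ey_e$ to $\lambda_e$. Extend it to an embedding of $\mathbb Q(x,y)$ into an extension field of $k_0$. The image of $(x,y)$ solves $\Psi=(\lambda_e)$, $\omega\delta\neq0$, and by the Nullstellensatz this system has a solution over $k_0$.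
\end{proof}

For a vertex set $U$ of a graph let $i(U)$ be the number of edges with both ends in $U$. The graph is \emph{sparse} if $i(U)\le2|U|-3$ whenever $|U|\ge2$. Laman's theorem says that $G$ is minimally rigid if and only if it is sparse and $|E|=2|V|-3$.

\begin{corollary}\label{cor:sparse}
The squared edge lengths $\lambda_e$ of a generic configuration of a sparse graph are algebraically independent over $\mathbb Q$.
\end{corollary}

\begin{proof}
Take $L_1=L_2=\mathbb Q^{V'}$. If a nonempty edge set $A'$ has components with vertex sets $U_r$, then $|A'|\le\sum_r(2|U_r|-3)\le2\sum_r(|U_r|-1)-1$.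
\end{proof}

\section{Cluster systems}\label{sec:systems}

In the prism we replaced each triangle by a body of known shape. We now do this in general. A body on $m$ points has $2m-3$ shape parameters, so it counts as much as $2m-3$ edges.

\begin{definition}\label{def:system}
A \emph{system} $\mathcal G=(V,\mathcal B)$ is a finite set $V$ with a finite indexed family $\mathcal B$ of subsets of size at least $2$, the \emph{clusters}, whose union is $V$. For $\emptyset\ne S\subseteq\mathcal B$ put $V(S)=\bigcup S$ and $f(S)=\sum_{b\in S}(2|b|-3)$. The system is \emph{sparse} if $f(S)\le2|V(S)|-3$ for all such $S$. A subfamily $S$ is \emph{tight} if $f(S)=2|V(S)|-3$, and $\mathcal G$ is \emph{tight} if it is sparse and $\mathcal B$ is tight. A vertex is \emph{private} if it lies in exactly one cluster.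
\end{definition}

In a sparse system two clusters share at most one vertex: if $|b\cap b'|\ge2$, then $f(\{b,b'\})=2|b\cup b'|+2|b\cap b'|-6>2|b\cup b'|-3$. A triangle $S$ of clusters is tight, because $\sum_{b\in S}|b|=|V(S)|+3$ gives $f(S)=2|V(S)|-3$. By Laman's theorem a minimally rigid graph with $|V|\ge2$ is a tight system with $\mathcal B=E$; it has no isolated vertex $w$, since $V-w$ cannot span $2|V|-3$ edges.

For a generic configuration $q$ on $V$ let $k_{\mathcal G}$ be the compositum of the shape fields $k_b$, $b\in\mathcal B$, and let $L_{\mathcal G}=k_V$. Choose base pairs and put $\Phi_{\mathcal G}=(\Phi_b)_{b\in\mathcal B}$; it has $f(\mathcal B)$ entries, and their values at $q$ generate $k_{\mathcal G}$.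

\begin{lemma}\label{lem:finite}
If $\mathcal G$ is sparse, the entries of $\Phi_{\mathcal G}(q)$ are algebraically independent. If $\mathcal G$ is tight, then $L_{\mathcal G}/k_{\mathcal G}$ is finite, and the kernel of $d\Phi_{\mathcal G}$ at $\hat q\in\Sigma_V$ is the space of trivial motions on $V$.
\end{lemma}

\begin{proof}
On each cluster $b$ choose a sparse graph $T_b$ with $2|b|-3$ edges: start with an edge and repeatedly add a vertex of degree $2$, which raises $i(U)$ by at most $2$ when the new vertex is added to $U$. The $T_b$ have disjoint edge sets, and their union is sparse. Indeed, let $|U|\ge2$ and $S=\{b:|b\cap U|\ge2\}$. If $S=\emptyset$, then $U$ spans no edge. Otherwise the number of edges in $U$ is at most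
\[
\sum_{b\in S}(2|b\cap U|-3)=f(S)-2\sum_{b\in S}|b\setminus U|\le2|V(S)|-3-2|V(S)\setminus U|\le2|U|-3 .
\]
By Corollary~\ref{cor:sparse} the $f(\mathcal B)$ squared lengths of $\bigcup T_b$ are independent. They lie in $k_{\mathcal G}$, which is generated by the $f(\mathcal B)$ entries of $\Phi_{\mathcal G}(q)$; so these are independent.

Let $\mathcal G$ be tight and $n=|V|$. Then $k_{\mathcal G}$ and $L_{\mathcal G}$ both have transcendence degree $2n-3$, and $L_{\mathcal G}$ is finitely generated, so the extension is finite. By the Jacobian criterion $d\Phi_{\mathcal G}$ has rank $2n-3$ at $q$. The affine map that carries $q$ to $\hat q$ is invertible and leaves $\Phi_{\mathcal G}$ invariant, so the rank at $\hat q$ is the same and the kernel has dimension $3$. It contains the trivial motions, which form a $3$-dimensional space because $\hat x_o\neq\hat x_{o'}$.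
\end{proof}

For a tight system put $\operatorname{Gal}(\mathcal G)=\operatorname{Gal}^*(L_{\mathcal G}/k_{\mathcal G})$. Two generic configurations are related by a field isomorphism, so this group does not depend on $q$.

\begin{lemma}\label{lem:graphsystem}
Let $G$ be minimally rigid, $\mathcal G=(V,E)$, and $(G,p)$ a generic normalized framework. Then $K(p)/K$ is finite, $\operatorname{Gal}(\mathcal G)\preceq\operatorname{Gal}^*(K(p)/K)$, and $(G,p)$ is radically solvable if and only if $\operatorname{Gal}(\mathcal G)$ is solvable.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:transfer} identifies $K(i)\subseteq K(i)(p)$ with $k_{\mathcal G}\subseteq L_{\mathcal G}(\ell)$, where $\ell^2\in k_{\mathcal G}$. Finiteness follows from Lemma~\ref{lem:finite}. Lemma~\ref{lem:galois}(a), applied first to pass from $K$ to $K(i)$ and then to pass to the subfield $L_{\mathcal G}$, gives the relation between the groups. If $(G,p)$ is radically solvable, then $\operatorname{Gal}^*(K(p)/K)$ is solvable, hence so is $\operatorname{Gal}(\mathcal G)$. Conversely, if $L_{\mathcal G}$ lies in a radical extension $R$ of $k_{\mathcal G}$, then $R(\ell)$ corresponds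 to a radical extension of $K(i)$, hence of $K$, that contains the coordinates.
\end{proof}

\section{Four operations}\label{sec:ops}

Each of the following operations produces from a tight system $\mathcal G=(V,\mathcal B)$ a smaller system whose group is a subquotient of $\operatorname{Gal}(\mathcal G)$. An $S_N$ found in the smaller system is then found in $\mathcal G$. The first three operations need only Lemma~\ref{lem:galois}.

\begin{lemma}[Merging]\label{lem:merge}
Let $S\subseteq\mathcal B$ be tight, and let $\mathcal G'$ arise from $\mathcal G$ by replacing the clusters of $S$ by the single cluster $V(S)$. Then $\mathcal G'$ is tight and $\operatorname{Gal}(\mathcal G')\preceq\operatorname{Gal}(\mathcal G)$.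
\end{lemma}

\begin{proof}
In a subfamily that contains $V(S)$, replacing $V(S)$ by the members of $S$ changes neither $f$ nor the vertex set. So $\mathcal G'$ is tight. Further $k_{\mathcal G}\subseteq k_{\mathcal G'}\subseteq L_{\mathcal G'}=L_{\mathcal G}$; apply Lemma~\ref{lem:galois}(a).
\end{proof}

\begin{lemma}[Pruning]\label{lem:prune}
Let $w$ be a private vertex in a cluster $b$ with $|b|\ge3$, and let $\mathcal G-w$ arise by replacing $b$ by $b-w$ and $V$ by $V-w$. Then $\mathcal G-w$ is tight, a subfamily is tight in $\mathcal G$ if and only if the corresponding subfamily is tight in $\mathcal G-w$, and $\operatorname{Gal}(\mathcal G-w)\cong\operatorname{Gal}(\mathcal G)$.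
\end{lemma}

\begin{proof}
If $b\in S$, then $f(S)$ and $2|V(S)|-3$ both drop by $2$; otherwise neither changes. Choose a base pair $u,u'$ in $b-w$, for $b$ and for $V$, and put $\alpha=x_{wu}y_{u'u}$, $\beta=x_{u'u}y_{wu}$. By Lemma~\ref{lem:shape}(a), $k_{\mathcal G}=k_{\mathcal G-w}(\alpha,\beta)$ and $L_{\mathcal G}=L_{\mathcal G-w}(\alpha,\beta)$. The transcendence degrees of $L_{\mathcal G}$ and $L_{\mathcal G-w}$ differ by $2$, so $\alpha,\beta$ are independent over $L_{\mathcal G-w}$. Apply Lemma~\ref{lem:galois}(b).
\end{proof}

\begin{lemma}[Restriction]\label{lem:restrict}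
Let $S\subseteq\mathcal B$ be tight and $\mathcal G_S=(V(S),S)$. Then $\mathcal G_S$ is tight and $\operatorname{Gal}(\mathcal G_S)\preceq\operatorname{Gal}(\mathcal G)$.
\end{lemma}

\begin{proof}
Tightness is part of the definitions. Let $T$ be the set of entries of the $\Phi_b(q)$ with $b\notin S$. By Lemma~\ref{lem:finite}, $T$ is independent over $k_{\mathcal G_S}$, hence over the algebraic extension $L_{\mathcal G_S}$. We have $k_{\mathcal G_S}(T)=k_{\mathcal G}$ and $L_{\mathcal G_S}(T)\subseteq L_{\mathcal G}$. By Lemma~\ref{lem:galois}, $\operatorname{Gal}(\mathcal G_S)\cong\operatorname{Gal}^*(L_{\mathcal G_S}(T)/k_{\mathcal G})\preceq\operatorname{Gal}(\mathcal G)$.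
\end{proof}

Merging creates large clusters, and pruning removes only their private vertices. To shrink a cluster further we specialize its shape so that two of its points coincide. Galois groups can only shrink under specialization, provided the special solution is a limit of generic ones and does not sit in a fiber of positive dimension. The precise statement is the following. Recall that a finitely generated ring extension $B\to A$ is \emph{quasi-finite} at a prime $\mathfrak q$ of $A$ if $\mathfrak q$ is an isolated point of its fiber over $\mathfrak p=\mathfrak q\cap B$, and that this holds if $\Omega_{A/B}\otimes\kappa(\mathfrak q)=0$, that is, if $B\to A$ is unramified at $\mathfrak q$. Here $\kappa(\mathfrak q)$ is the fraction field of $A/\mathfrak q$.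

\begin{lemma}\label{lem:special}
Let $B\subseteq A$ be polynomial rings in finitely many variables over $\mathbb F$ with $\operatorname{Frac}(A)/\operatorname{Frac}(B)$ finite. Let $B\to A$ be quasi-finite at the prime $\mathfrak q$, and $\mathfrak p=\mathfrak q\cap B$. Then $\operatorname{Gal}^*(\kappa(\mathfrak q)/\kappa(\mathfrak p))\preceq\operatorname{Gal}^*(\operatorname{Frac}(A)/\operatorname{Frac}(B))$.
\end{lemma}

\begin{proof}
Let $\bar B$ be the integral closure of $B$ in $A$. By Zariski's Main Theorem \cite[Tag 00Q9]{Stacks} there is $g\in\bar B\setminus\mathfrak q$ with $\bar B_g=A_g$, so $\kappa(\mathfrak q)=\kappa(\mathfrak q\cap\bar B)$. Let $\tilde N$ be the Galois closure of $\operatorname{Frac}(A)/\operatorname{Frac}(B)$, with group $\Gamma$, and let $B'$ be the integral closure of $B$ in $\tilde N$. It is integral over $\bar B$, so there is a prime $\mathfrak P$ of $B'$ over $\mathfrak q\cap\bar B$, and $\kappa(\mathfrak q)\subseteq\kappa(\mathfrak P)$. Since $B$ is integrally closed, it is the ring of $\Gamma$-invariants of $B'$. By \cite[V.2.2, Thm.~2]{Bou}, the extension $\kappa(\mathfrak P)/\kappa(\mathfrak p)$ is normal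 and its automorphism group is a quotient of the stabilizer of $\mathfrak P$ in $\Gamma$. The Galois closure of $\kappa(\mathfrak q)/\kappa(\mathfrak p)$ lies in $\kappa(\mathfrak P)$, so its group is a further quotient.
\end{proof}

\begin{lemma}[Identification]\label{lem:identify}
Let $\beta\in\mathcal B$ with $|\beta|\ge3$ and $h_1\ne h_2$ in $\beta$. Let $V_1$ be obtained from $V$ by identifying $h_1$ and $h_2$, and let $\mathcal G_1$ be the system on $V_1$ formed by the images of the clusters. If $\mathcal G_1$ is tight, then $\operatorname{Gal}(\mathcal G_1)\preceq\operatorname{Gal}(\mathcal G)$.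
\end{lemma}

\begin{proof}
No cluster other than $\beta$ contains both $h_1$ and $h_2$. For $\beta$ choose the base pair $u=h_1$, $u'\ne h_1,h_2$; choose the other base pairs arbitrarily, and choose $o,o'$ with distinct images in $V_1$. All base pairs have distinct images, which we use as base pairs for $\mathcal G_1$. Let $q_1$ be a generic configuration on $V_1$, let $\hat q_1\in\Sigma_{V_1}$ be its slice point, and let $\bar q\in\Sigma_V$ be the pullback of $\hat q_1$, in which $h_1$ and $h_2$ have the same position.

Let $A$ be the coordinate ring of $\Sigma_V$ over $\mathbb F$, let $B\subseteq A$ be generated by the entries of $\Phi_{\mathcal G}|_{\Sigma_V}$, and let $\mathfrak q$ be the ideal of polynomials vanishing at $\bar q$. Evaluation at the generic point $\hat q$ identifies $\operatorname{Frac}(A)/\operatorname{Frac}(B)$ with $L_{\mathcal G}/k_{\mathcal G}$, and $B$ is a polynomial ring by Lemma~\ref{lem:finite}. We have $\kappa(\mathfrak q)=\mathbb F(\hat q_1)=L_{\mathcal G_1}$ and $\kappa(\mathfrak p)=\mathbb F(\Phi_{\mathcal G}(\bar q))=k_{\mathcal G_1}$, because the two entries of $\Phi_\beta$ that belong to $h_2$ vanish at $\bar q$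 and the other entries of $\Phi_{\mathcal G}(\bar q)$ are those of $\Phi_{\mathcal G_1}(\hat q_1)$.

By Lemma~\ref{lem:special} it suffices to show that the square Jacobian matrix of $\Phi_{\mathcal G}|_{\Sigma_V}$ is invertible at $\bar q$, for then $\Omega_{A/B}\otimes\kappa(\mathfrak q)=0$. This is where the tightness of $\mathcal G_1$ enters. Take a velocity at $\bar q$ that is tangent to $\Sigma_V$ and lies in $\ker d\Phi_{\mathcal G}$. Distinct vertices of $V_1$ have nonzero squared distance in $\hat q_1$, so Lemma~\ref{lem:shape}(b) applies: the velocity is a trivial motion on each cluster. On $\beta$ it gives $h_1,h_2$ equal velocities, since they have equal positions. So it descends to $V_1$, is trivial on each cluster of $\mathcal G_1$, and lies in $\ker d\Phi_{\mathcal G_1}$ at $\hat q_1$. By Lemma~\ref{lem:finite} it is a trivial motion $\dot x=c+\rho x$, $\dot y=d-\rho y$ on all vertices. Tangency to the slice gives $c=d=0$ at $o$ and then $\rho=0$ at $o'$.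
\end{proof}

\section{Reduction to cores}\label{sec:reduction}

A tight system with $|\mathcal B|\ge2$ is \emph{irreducible} if no subfamily $S$ with $2\le|S|<|\mathcal B|$ is tight. Merging such a subfamily lowers the number of clusters and leaves at least two. So repeated merging leads from every tight system with at least two clusters to an irreducible one. Its clusters are $V(Q_1),\dots,V(Q_r)$ for a partition of $\mathcal B$ into classes $Q_j$, and each class is tight in the original system because merging preserves $f$ and the vertex set.

\begin{lemma}\label{lem:irred}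
Let $\mathcal G$ be irreducible.
\begin{enumerate}
\item[(a)] $|\mathcal B|\ge3$, and if $|\mathcal B|=3$ the clusters form a triangle.
\item[(b)] If $|\mathcal B|\ge4$, no three clusters form a triangle.
\item[(c)] A cluster that contains a private vertex has at least three vertices, and pruning this vertex preserves irreducibility and $|\mathcal B|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $|\mathcal B|=2$ the number $f(\mathcal B)$ is even, while $2|V|-3$ is odd. For $|\mathcal B|=3$ tightness gives $\sum|b|-|V|=3$. If a vertex were common to all three clusters, it would be the only vertex in more than one cluster, and $\sum|b|-|V|=2$. So exactly three vertices lie in two clusters each, and since each pair of clusters shares at most one vertex, each pair shares exactly one of them.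

(b) A triangle is a tight subfamily with three members.

(c) If $b=\{w,u\}$ with $w$ private, then $f(\mathcal B\setminus\{b\})=2|V|-4$, while the remaining clusters cover at most $|V|-1$ vertices; this contradicts sparsity. The rest is Lemma~\ref{lem:prune}.
\end{proof}

A \emph{core} is an irreducible system with at least four clusters and no private vertex. By Lemma~\ref{lem:irred}(c), repeated pruning turns every irreducible system with at least four clusters into a core. In a core, identification is always allowed.

\begin{lemma}\label{lem:tightid}
Let $\mathcal G$ be a core, $\beta\in\mathcal B$ with $|\beta|\ge3$, and $h_1\ne h_2$ in $\beta$. Then the system $\mathcal G_1$ of Lemma~\ref{lem:identify} is tight.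
\end{lemma}

\begin{proof}
Let $\emptyset\ne S\subseteq\mathcal B$. If $\beta\in S$, both sides of the sparsity inequality drop by $2$; for $S=\mathcal B$ this shows that equality persists. Let $\beta\notin S$. Then $f(S)$ is unchanged, and so is the number of vertices unless $h_1,h_2\in V(S)$, in which case we need $f(S)\le2|V(S)|-5$. In this case $|S|\ge2$, as only $\beta$ contains both $h_1$ and $h_2$, and $|S|<|\mathcal B|$. By irreducibility $f(S)\le2|V(S)|-4$. Suppose equality holds. Sparsity of $S\cup\{\beta\}$ reads
\[
2|V(S)|-4+2|\beta|-3\le2\bigl(|V(S)|+|\beta|-|\beta\cap V(S)|\bigr)-3,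
\]
that is, $|\beta\cap V(S)|\le2$. Since $h_1,h_2\in\beta\cap V(S)$, equality holds, so $S\cup\{\beta\}$ is tight and equals $\mathcal B$. Then the vertices of $\beta\setminus V(S)\neq\emptyset$ are private, a contradiction.
\end{proof}

The identified system may collapse to a triangle when it is merged, and then nothing is gained. The next lemma shows that this happens for all choices only in the \emph{prism system}, whose clusters are $A$, $A'$ and the three pairs $\{a_i,a_i'\}$ of Section~\ref{sec:prism}.

\begin{lemma}\label{lem:core}
Let $\mathcal G$ be a core. Then \textup{(a)} all clusters have size $2$, or \textup{(b)} $\mathcal G$ is the prism system, or \textup{(c)} there is a core $\mathcal G'$ with fewer vertices and $\operatorname{Gal}(\mathcal G')\preceq\operatorname{Gal}(\mathcal G)$.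
\end{lemma}

\begin{proof}
Assume that (a) and (c) fail. Let $\beta$ be any cluster with $|\beta|\ge3$ and $h_1\ne h_2$ in $\beta$. Form $\mathcal G_1$, which is tight by Lemma~\ref{lem:tightid}, and merge it to an irreducible system with classes $Q_1,\dots,Q_r$. Write $V_1(Q)$ for the image of $V(Q)$ in $V_1$. If $r\ge4$, pruning gives a core as in (c), by Lemmas~\ref{lem:identify}, \ref{lem:merge} and~\ref{lem:prune}. So $r=3$, and $V_1(Q_1),V_1(Q_2),V_1(Q_3)$ form a triangle by Lemma~\ref{lem:irred}(a).

Let $\beta\in Q_1$. The class $Q_1$ is tight in $\mathcal G_1$, and both sides of the equation grow by $2$ when we return to $\mathcal G$; so $Q_1$ is tight in $\mathcal G$ and, being different from $\mathcal B$, equals $\{\beta\}$. Let $\beta_1$ be the image of $\beta$ and $h$ the image of $h_1,h_2$. Every vertex of $\beta$ lies in another cluster, so every vertex of $\beta_1$ lies in $V_1(Q_2)\cup V_1(Q_3)$ and is one of the two hinges of $\beta_1$. Thus $\beta=\{h_1,h_2,h_3\}$ and $\beta_1=\{h,h_3\}$, and we may number so that $\beta_1\cap V_1(Q_2)=\{h\}$ and $\beta_1\cap V_1(Q_3)=\{h_3\}$. No cluster of $Q_3$ contains $h_1$ or $h_2$, so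 $Q_3$ is not affected by the identification; it is tight in $\mathcal G$ and hence consists of a single cluster. Each vertex of this cluster lies in $\beta$ or in a cluster of $Q_2$, so it is $h_3$ or the third hinge $u$, where $V_1(Q_2)\cap V_1(Q_3)=\{u\}$. So the cluster is $\{h_3,u\}$, and $u\notin\beta$ because the hinges are distinct. As $h_3\notin V_1(Q_2)$, the vertex $h_3$ lies exactly in $\beta$ and $\{h_3,u\}$.

Apply this to all three pairs in $\beta$. Every cluster of size at least $3$ has the form $\beta=\{v_1,v_2,v_3\}$, where $v_i$ lies in exactly one further cluster, a pair $\{v_i,u_i\}$ with $u_i\notin\beta$. The $u_i$ are distinct: if $u_i=u_j$, then $\beta,\{v_i,u_i\},\{v_j,u_j\}$ is a triangle, contrary to Lemma~\ref{lem:irred}(b). Let $S$ be $\mathcal B$ without $\beta$ and these three pairs. A vertex outside $\beta$ lies in at least two clusters and in at most one of the four removed ones, while the $v_i$ lie in removed clusters only. So $V(S)=V\setminus\beta\supseteq\{u_1,u_2,u_3\}$, and $f(S)=2|V|-3-3-3=2|V(S)|-3$. Hence $S$ is tight, so it is a single cluster, of size at least $3$, hence of size $3$. It equals $\{u_1,u_2,u_3\}$,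 and $\mathcal G$ is the prism system.
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $\mathcal G$ be an irreducible system with at least four clusters. Then there is a core $\mathcal G'$ with $\operatorname{Gal}(\mathcal G')\preceq\operatorname{Gal}(\mathcal G)$ that is the prism system or has only clusters of size $2$.
\end{proposition}

\begin{proof}
Pruning gives a core whose group is isomorphic to $\operatorname{Gal}(\mathcal G)$. Among the cores $\mathcal G'$ with $\operatorname{Gal}(\mathcal G')\preceq\operatorname{Gal}(\mathcal G)$ take one with the fewest vertices and apply Lemma~\ref{lem:core}.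
\end{proof}

\section{Graphs without proper rigid subgraphs}\label{sec:graphs}

In this section and the next, $\mathcal G$ is a core whose clusters have size $2$, that is, a graph $G_0=(V,E)$. We prove the following.

\begin{proposition}\label{prop:graph}
There is $N\ge5$ with $S_N\preceq\operatorname{Gal}(\mathcal G)$.
\end{proposition}

\subsection{A vertex of degree three}

Put $n=|V|$; from $2n-3=|E|\ge4$ we get $n\ge4$. The graph $G_0$ is sparse: if $U$ spans the nonempty edge set $S$, then $|S|\le2|V(S)|-3\le2|U|-3$. Irreducibility gives the strict form
\begin{equation}\label{eq:strict}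
i(U)\le2|U|-4\qquad\text{for }3\le|U|<n .
\end{equation}
Indeed, if $i(U)=2|U|-3$, then the set $S$ of edges in $U$ has $V(S)=U$ by the inequalities above, so $S$ is tight with $|S|\ge3$ and $S\ne E$. By \eqref{eq:strict}, $G_0$ has no cycle of length $3$. All degrees are at least $3$: they are at least $2$ in a core, and if $\deg w=2$, then $V-w$ spans $2(n-1)-3$ edges, contrary to \eqref{eq:strict}. The degree sum is $4n-6<4n$, so some vertex $v$ has degree $3$. Its neighbors $w_1,w_2,w_3$ are pairwise nonadjacent. The graph $K_{3,3}$ is an example: it has no $3$-cycle, and sets of four and five vertices span at most $4$ and $6$ edges.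

In the prism we removed an edge. Here the ends of an edge are not attached to anything of known shape, so free parameters like the position of $a_3$ are not available. We remove the vertex $v$ instead. The graph $H=G_0-v$ has $2(n-1)-4$ edges and one degree of freedom. Of the three lengths at $v$, two combinations serve as the free parameters $s,t$ and the third as the value $c$.

Let $\kappa=\mathbb F(\lambda_e:e\in E(H))$, let $k_0$ be its algebraic closure, and $L_H=k_{V(H)}$. By Corollary~\ref{cor:sparse} and Lemma~\ref{lem:shape}(c) the transcendence degrees of $\kappa$ and $L_H$ are $2n-6$ and $2n-5$, so $k_0L_H$ is a function field over $k_0$. Put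
\[
X=\lambda_{w_1w_3},\quad Y=\lambda_{w_2w_3},\quad Z=\lambda_{w_1w_2},\quad\gamma=\tfrac12(X+Y-Z),\quad\Delta=XY-\gamma^2 .
\]
By \eqref{eq:strict} the graph $H+w_jw_l$ is sparse for $j\ne l$, so by Corollary~\ref{cor:sparse}
\begin{equation}\label{eq:nonconst}
X,\ Y,\ Z\notin k_0 .
\end{equation}
Let $F=k_0(X,Y,Z)\subseteq k_0L_H$, a function field over $k_0$; it describes how the shape of $w_1w_2w_3$ varies when $H$ moves. With $\ell_j=\lambda_{vw_j}$ put
\[
s=\ell_1-\ell_3,\qquad t=\ell_2-\ell_3,\qquad c=\ell_3 .
\]

\subsection{The family of conics}

Translate $w_3$ to the origin, write $(x_j,y_j)$ for $w_j$, and let $\langle(x,y),(x',y')\rangle=\frac12(xy'+x'y)$ be the bilinear form of the squared length. Expanding $Z=(x_1-x_2)(y_1-y_2)$ gives $\gamma=\langle w_1,w_2\rangle$, so $\Delta=-\frac14(x_1y_2-x_2y_1)^2\ne0$ is the Gram determinant of $w_1,w_2$. Expanding $\ell_j=\langle v-w_j,v-w_j\rangle$ gives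
\[
2\langle v,w_1\rangle=X-s,\qquad2\langle v,w_2\rangle=Y-t,\qquad\langle v,v\rangle=c .
\]

The elements $s,t$ are independent over $k_0L_H$. To see this, put $\alpha=x_vy_1$ and $\beta=x_1y_v$. Then $L_{\mathcal G}=L_H(\alpha,\beta)$ by Lemma~\ref{lem:shape}(a) with base pair $w_3,w_1$, and
\[
X-s=\alpha+\beta,\qquad Y-t=\alpha\,\frac{y_2}{y_1}+\beta\,\frac{x_2}{x_1}
\]
is a linear system over $L_H$ with determinant $(x_2y_1-x_1y_2)/X\neq0$. So $L_{\mathcal G}=L_H(s,t)$, the transcendence degrees differ by $2$, and $k_0L_H$ is algebraic over $L_H$.

Three vectors in a plane have vanishing Gram determinant. For $v,w_1,w_2$ this gives $c=h(s,t)$ with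
\begin{equation}\label{eq:conic}
h=\frac{Y(X-z_1)^2-2\gamma(X-z_1)(Y-z_2)+X(Y-z_2)^2}{4\Delta}.
\end{equation}
Up to nonzero rational factors, the coefficients of $z_1^2$, $z_1z_2$, $z_2^2$, $z_1$, $z_2$, $1$ are
\begin{equation}\label{eq:coeffs}
\frac Y\Delta,\qquad\frac\gamma\Delta,\qquad\frac X\Delta,\qquad\frac{Y(X-\gamma)}\Delta,\qquad\frac{X(Y-\gamma)}\Delta,\qquad\frac{XYZ}\Delta,
\end{equation}
where the last one comes from $X^2Y-2\gamma XY+XY^2=XY(X+Y-2\gamma)$. They generate $F$: the first three give $X/Y$ and $\gamma/Y$, hence $\Delta/Y^2=X/Y-(\gamma/Y)^2$, hence $Y=(\Delta/Y)/(\Delta/Y^2)$, and then $X$, $\gamma$ and $Z$.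

To verify hypothesis ($\beta$) we need the determinant of the difference of two such conics. It factors completely. Put
\[
\Gamma=\begin{pmatrix}X&\gamma\\\gamma&Y\end{pmatrix},\qquad\varepsilon=\begin{pmatrix}X\\Y\end{pmatrix},\qquad D=(\,I\mid-\varepsilon\,),\qquad Q=D^T\Gamma^{-1}D .
\]
Then $4h=(z-\varepsilon)^T\Gamma^{-1}(z-\varepsilon)$ for $z=(z_1,z_2)^T$, so $Q$ is the $3\times3$ matrix of $4h$.

\begin{lemma}\label{lem:det}
Let $(X_1,Y_1,Z_1)$ and $(X_2,Y_2,Z_2)$ be triples in a field with $\Delta_1\Delta_2\neq0$, and let $Q_1,Q_2$ be the associated matrices. Then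
\[
\det(Q_1-Q_2)=\frac{(X_1-X_2)(Y_1-Y_2)(Z_1-Z_2)}{\Delta_1\Delta_2}.
\]
\end{lemma}

\begin{proof}
To avoid the inverses, consider the quadratic form
\[
a^T\Gamma_1a-b^T\Gamma_2b+2a^T(z-\varepsilon_1z_0)+2b^T(z-\varepsilon_2z_0)
\]
in the seven variables $(a,b,z,z_0)$, where $a,b,z$ are $2$-vectors, and compute the determinant of its matrix $\mathbb M$ twice. The Schur complement of the $(a,b)$-block, which has determinant $\Delta_1\Delta_2$, is $-Q_1+Q_2$; so $\det\mathbb M=-\Delta_1\Delta_2\det(Q_1-Q_2)$. On the other hand, substituting $b=\hat b-a$ turns the form into
\[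
a^T(\Gamma_1-\Gamma_2)a+2z_0\,a^T(\varepsilon_2-\varepsilon_1)-\hat b^T\Gamma_2\hat b+2\hat b^T\Gamma_2a+2\hat b^T(z-\varepsilon_2z_0),
\]
and substituting $z=\hat z+\varepsilon_2z_0-\Gamma_2a+\frac12\Gamma_2\hat b$ turns the last three terms into $2\hat b^T\hat z$. Both substitutions have determinant $1$. The $(\hat b,\hat z)$-block of the new matrix has determinant $1$. With $X_{12}=X_1-X_2$, and $Y_{12},Z_{12},\gamma_{12}$ defined in the same way, the $(a,z_0)$-block has determinant
\[
\det\begin{pmatrix}X_{12}&\gamma_{12}&-X_{12}\\\gamma_{12}&Y_{12}&-Y_{12}\\-X_{12}&-Y_{12}&0\end{pmatrix}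
=-X_{12}Y_{12}\bigl(X_{12}+Y_{12}-2\gamma_{12}\bigr)=-X_{12}Y_{12}Z_{12}.
\]
Comparing the two values of $\det\mathbb M$ gives the formula.
\end{proof}

By \eqref{eq:nonconst} and Lemma~\ref{lem:det}, $h^{(1)}-h^{(2)}$ is a nondegenerate conic. For $\partial h$, apply the lemma over $F(\epsilon)$ to the triples $(X,Y,Z)+\epsilon(\partial X,\partial Y,\partial Z)$ and $(X,Y,Z)$. The entries of $Q$ are rational functions of $X,Y,Z$ over $\mathbb Q$, so $Q_1-Q_2=\epsilon\,\partial Q+O(\epsilon^2)$, and the terms of order $\epsilon^3$ give
\[
\det\partial Q=\partial X\,\partial Y\,\partial Z/\Delta^2\neq0 .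
\]
So hypothesis ($\beta$) holds. The formula also shows that \eqref{eq:nonconst} is exactly what ($\beta$) requires: if one of the three distances were constant along the motion of $H$, both conics would degenerate. This is why tight subfamilies had to be merged first.

Proposition~\ref{prop:sym} now applies with $J=k_0(s,t,c)=k_0(\ell_1,\ell_2,\ell_3)\supseteq k_{\mathcal G}$ and $M=F(s,t)=J(X,Y,Z)$. It remains to bound the degree.

\begin{proposition}\label{prop:five}
$N=[M:J]\ge5$.
\end{proposition}

Granting this, $\operatorname{Gal}^*(M/J)\cong S_N$, and Lemma~\ref{lem:galois}(a) with $L'=k_{\mathcal G}(X,Y,Z)\subseteq L_{\mathcal G}$ and $k'=J$ proves Proposition~\ref{prop:graph}.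

\section{Four places and the degree bound}\label{sec:places}

The field $F$ is not known explicitly, so we cannot list the poles as we did for the prism. We rewrite $N$ as a sum of nonnegative local terms and construct enough places with positive terms.

\subsection{Nonnegative local terms}

For a place $P$ of $F$ let $m_P$ be the minimum of $\operatorname{ord}_P$ on the seven elements $\Delta$, $X$, $Y$, $\gamma$, $Y(X-\gamma)$, $X(Y-\gamma)$, $XYZ$. By \eqref{eq:coeffs} the term of $P$ in \eqref{eq:degree} is $\operatorname{ord}_P\Delta-m_P$. By (F1) we may add multiples of $\operatorname{ord}_P\Delta$ and $\operatorname{ord}_P(XYZ)$ to the terms without changing the sum, so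
\begin{equation}\label{eq:tau}
N=\sum_P\tau_P,\qquad\tau_P=-m_P+\tfrac13\operatorname{ord}_P(XYZ).
\end{equation}
Since $Z=X+Y-2\gamma$, we have $m_P\le\operatorname{ord}_PZ$. Hence
\[
m_P\le\min(\operatorname{ord}_PX,\operatorname{ord}_PY,\operatorname{ord}_PZ)\le\tfrac13\operatorname{ord}_P(XYZ),
\]
and every $\tau_P$ is nonnegative. We shall construct the following places.

\begin{lemma}\label{lem:Pi}
For $i=1,2,3$ there is a place $P_i$ of $F$ at which the two of the functions $X,Y,Z$ that involve $w_i$ have poles of the same order and the third has order $0$.
\end{lemma}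

\begin{lemma}\label{lem:Q}
There is a place $P_4$ of $F$ at which $Z$ has positive order and $X,Y$ have order $0$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:five}]
If the common pole order at $P_i$ is $n_i\ge1$, then $m_{P_i}\le\operatorname{ord}_{P_i}(XYZ)=-2n_i$, so $\tau_{P_i}\ge2n_i-\frac23n_i\ge\frac43$. At $P_4$ we have $m_{P_4}\le\operatorname{ord}_{P_4}X=0$, so $\tau_{P_4}\ge\frac13$. The patterns of orders show that the four places are distinct. By \eqref{eq:tau}, $N\ge3\cdot\frac43+\frac13>4$, and $N$ is an integer.
\end{proof}

The places $P_1,P_2,P_3$ alone give only $N\ge4$, and $S_4$ is solvable; the place $P_4$ cannot be omitted from this count.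

\subsection{Places from degenerate realizations}

A \emph{realization of $H$} over a field $E\supseteq\kappa$ is a family of points $(\tilde x_u,\tilde y_u)\in E^2$, $u\in V(H)$, with $\tilde x_e\tilde y_e=\lambda_e$ for all $e\in E(H)$. Let $\tilde X,\tilde Y,\tilde Z\in E$ be its squared distances between $w_1,w_2,w_3$. We use Chevalley's extension theorem: if $R$ is a subring of a field and $\mathfrak m$ a prime ideal of $R$, then the field has a valuation ring $\mathcal O\supseteq R$ whose maximal ideal meets $R$ in $\mathfrak m$.

\begin{lemma}\label{lem:places}
\begin{enumerate}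
\item[(a)] Suppose that $H$ has a realization over $k_0((\pi))$ in which two of $\tilde X,\tilde Y,\tilde Z$ have order $-1$ in $\pi$ and the third has order $0$. Then there is a place of $F$ at which the corresponding two of $X,Y,Z$ have poles of the same order and the third has order $0$.
\item[(b)] Suppose that $H$ has a realization over $k_0$ with $\tilde Z=0$ and $\tilde X\tilde Y\ne0$. Then there is a place of $F$ at which $Z$ has positive order and $X,Y$ have order $0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Use a slice $\Sigma_{V(H)}$ with $oo'\in E(H)$, let $\hat q$ be the slice point of the generic configuration on $V(H)$, and let $A=\kappa[\hat q]\subseteq L_H$. Then $A$ contains $X,Y,Z$, and it is the localization of the polynomial ring $\mathbb F[\hat q]$ at the nonzero elements of $\mathbb F[\lambda_e:e\in E(H)]$. A realization over $E$ has $\tilde x_{o'o}\neq0$, since $\lambda_{oo'}\ne0$, so it can be moved into the slice over $E$ without changing squared distances. Evaluation at the resulting point is a homomorphism $\mathbb F[\hat q]\to E$ that fixes every $\lambda_e$; so it extends to a $\kappa$-algebra homomorphism $\phi\colon A\to E$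 with $\phi(X)=\tilde X$, $\phi(Y)=\tilde Y$, $\phi(Z)=\tilde Z$.

In case (a), $\phi$ is injective. Otherwise its kernel is a nonzero prime of $A$, a finitely generated domain of transcendence degree $1$ over $\kappa$; then the image is algebraic over $\kappa$ and lies in $k_0$, which contains no element of order $-1$. So $\phi$ extends to $L_H$. Put $R=\phi^{-1}(k_0[[\pi]])$ and $\mathfrak m=\phi^{-1}(\pi k_0[[\pi]])$. In case (b) put $R=A$ and $\mathfrak m=\ker\phi$.

Let $\mathcal O\supseteq R$ be a valuation ring of $k_0L_H$ whose maximal ideal meets $R$ in $\mathfrak m$. It contains $\kappa$ and is integrally closed, so it contains $k_0$. Elements of $R\setminus\mathfrak m$ are units of $\mathcal O$ and elements of $\mathfrak m$ are not. In case (a), with the poles at $\tilde X,\tilde Z$ say, we have $1/X\in\mathfrak m$ and $X/Z,\ Y\in R\setminus\mathfrak m$. In case (b) we have $0\ne Z\in\mathfrak m$ and $X,Y\in R\setminus\mathfrak m$. In both cases $\mathcal O\cap F$ is a valuation ring of $F$ that contains $k_0$ and has a nonzero nonunit, so it is a place with the required orders.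
\end{proof}

\subsection{Sending a vertex to infinity}

In isotropic coordinates a point can be far from another and still at finite squared distance: if $w=(0,1/\pi)$ and $u$ has $x_u=O(\pi)$, then $\lambda_{wu}=O(1)$. So $w_i$ can escape to infinity along the line $x=0$, provided that its neighbors tend to this line. The limit is a realization of $H-w_i$ with a constraint on the $x$-coordinates only, and Corollary~\ref{cor:rank} decides whether it exists.

\begin{example}\label{ex:k33}
For $G_0=K_{3,3}$ the graph $H$ joins each $w_j$ to two vertices $u_1,u_2$; write $\lambda_{jm}=\lambda_{w_ju_m}$. For $i=1$ the limit is a realization of the $4$-cycle on $w_2,w_3,u_1,u_2$ with $x_{u_1}=x_{u_2}=0$. One solution is $u_1=(0,0)$, $u_2=(0,1)$, and $w_j=(x_j,\lambda_{j1}/x_j)$ with $x_j=\lambda_{j1}-\lambda_{j2}$ for $j=2,3$.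
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:Pi}]
Let $w=w_i$, let $j,l$ be the other two indices, let $\mathcal N$ be the set of neighbors of $w$ in $H$, and $H_w=H-w$. Then $w_j,w_l\notin\mathcal N$. Let $L_1=\{x\in\mathbb Q^{V(H_w)}:x|_{\mathcal N}=0\}$ and $L_2=\mathbb Q^{V(H_w)}$.

\emph{The rank condition.} Let $\emptyset\ne A'\subseteq E(H_w)$ have components with vertex sets $U_r$ and edge sets $A'_r$, and put $n_r=|U_r\cap\mathcal N|$. The space $L_1$ has $|U_r|-n_r$ free coordinates on $U_r$. A vector of $L_1$ that is constant on $U_r$ has one free value there if $n_r=0$ and none otherwise. Hence $r_1(A')=\sum_r(|U_r|-\max(n_r,1))$ and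
\[
r_1(A')+r_2(A')=\sum_r\bigl(2|U_r|-1-\max(n_r,1)\bigr).
\]
If $n_r\ge1$, the set $U_r\cup\{w\}$ has at least three vertices and misses $v$, so \eqref{eq:strict} gives $|A'_r|+n_r\le2(|U_r|+1)-4$, that is, $|A'_r|+1\le2|U_r|-1-n_r$. If $n_r=0$, sparsity gives $|A'_r|+1\le2|U_r|-2$. Summing over $r$ gives the hypothesis of Corollary~\ref{cor:rank}.

\emph{The limit.} The polynomial $\omega=x_{w_j}x_{w_l}x_{w_jw_l}y_{w_jw_l}$ is nonzero on $L_1\times L_2$, because $w_j,w_l\notin\mathcal N$. By Corollary~\ref{cor:rank}(b) there is a point $(x^0,y^0)$ of $L_1\times L_2$ over $k_0$ with $x^0_ey^0_e=\lambda_e$ for $e\in E(H_w)$, with $\omega\neq0$, and with $d\Psi$ surjective.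

\emph{Lifting.} Over $k_0[[\pi]]$ consider the unknowns $x_u,y_u$ $(u\in V(H_w))$ and the equations
\[
x_m(1-\pi y_m)+\pi\lambda_{wm}=0\quad(m\in\mathcal N),\qquad x_ey_e=\lambda_e\quad(e\in E(H_w)).
\]
For $\pi=0$ the point $(x^0,y^0)$ is a solution. The Jacobian matrix there has independent rows: the first rows are the $dx_m$, their common kernel is $L_1\times L_2$, and on it the other rows restrict to the independent rows of $d\Psi$. Choose a nonvanishing maximal minor and keep the variables outside it at their initial values. Hensel's lemma for a square system with invertible Jacobian matrix gives a solution over $k_0[[\pi]]$ with constant term $(x^0,y^0)$. Put $(x_w,y_w)=(0,\pi^{-1})$. For $m\in\mathcal N$,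
\[
(x_w-x_m)(y_w-y_m)=-x_m(1-\pi y_m)/\pi=\lambda_{wm},
\]
so this is a realization of $H$ over $k_0((\pi))$. The squared distance of $w$ and $w_j$ is $-x_{w_j}(\pi^{-1}-y_{w_j})$, of order $-1$ since $x^0_{w_j}\neq0$, and the same holds with $l$ in place of $j$. The squared distance of $w_j$ and $w_l$ has constant term $x^0_{w_jw_l}y^0_{w_jw_l}\ne0$. Apply Lemma~\ref{lem:places}(a).
\end{proof}

\subsection{Making a distance vanish}

Two distinct points have squared distance zero if their $x$-coordinates agree. This is again a constraint on $x$ only.

\begin{proof}[Proof of Lemma~\ref{lem:Q}]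
Let $L_1=\{x\in\mathbb Q^{V(H)}:x_{w_1}=x_{w_2}\}$ and $L_2=\mathbb Q^{V(H)}$. Let $\emptyset\ne A'\subseteq E(H)$ have components with vertex sets $U_r$ and edge sets $A'_r$, and put $\varrho=\sum_r(|U_r|-1)=r_2(A')$. Suppose first that no $U_r$ contains both $w_1$ and $w_2$. Then the condition $x_{w_1}=x_{w_2}$ lowers by $1$ both the dimension of the whole space and that of the space of vectors constant on each $U_r$. So $r_1(A')=\varrho$, and sparsity gives $|A'|+1\le\sum_r(2|U_r|-3)+1\le2\varrho$. Suppose next that $w_1,w_2\in U_1$. Then vectors constant on each $U_r$ lie in $L_1$ already, so $r_1(A')=\varrho-1$. As $w_1,w_2$ are nonadjacent, $|U_1|\ge3$, and $U_1$ misses $v$; so $|A'_1|\le2|U_1|-4$ by \eqref{eq:strict}, and $|A'|+1\le\sum_r(2|U_r|-3)\le2\varrho-1$. The hypothesis of Corollary~\ref{cor:rank} holds in both cases. The polynomial $\omega=x_{w_1w_3}y_{w_1w_3}x_{w_2w_3}y_{w_2w_3}$ is nonzero on $L_1\times L_2$, so part (b) of the corollary gives a realization of $H$ over $k_0$ with $\tilde Z=0$ and $\tilde X\tilde Y\ne0$. Apply Lemma~\ref{lem:places}(b).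
\end{proof}

\section{Proof of the classification}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $\mathcal G=(V,E)$.

(2)$\Rightarrow$(1). An extension of degree $2$ is obtained by adjoining a square root.

(3)$\Rightarrow$(2). Consider the compositum of the shape fields $k_b$ over the current family. It is $k_{\mathcal G}$ at the start and $k_V$ at the end, and by Lemma~\ref{lem:triangle} each replacement enlarges it by an extension of degree at most $2$. Adjoining $\ell$ is a further such extension. By Lemma~\ref{lem:transfer}, $K(i)(p)$ is obtained from $K(i)$, and hence from $K$, by successive extensions of degree at most $2$.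

It remains to show that if (3) fails, then $S_N\preceq\operatorname{Gal}^*(K(p)/K)$ for some $N\ge5$; then $K(p)$ lies in no radical extension of $K$ and (1) fails. Starting from $\mathcal G$, merge triangles until none is left. Triangles are tight, so by Lemma~\ref{lem:merge} the result is a tight system $\mathcal G'$ with $\operatorname{Gal}(\mathcal G')\preceq\operatorname{Gal}(\mathcal G)$, and it has at least two clusters because (3) fails. Among the tight subfamilies of $\mathcal G'$ with at least two members, of which the whole family is one, let $S$ be minimal. Then $\mathcal G'_S=(V(S),S)$ is irreducible, and $\operatorname{Gal}(\mathcal G'_S)\preceq\operatorname{Gal}(\mathcal G')$ by Lemma~\ref{lem:restrict}. As $\mathcal G'$ contains no triangle, $|S|\ge4$ by Lemma~\ref{lem:irred}(a). Proposition~\ref{prop:reduction} gives a core $\mathcal G''$ with $\operatorname{Gal}(\mathcal G'')\preceq\operatorname{Gal}(\mathcal G'_S)$ that is the prism system or a graph. For the prism system, $k_{\mathcal G''}\subseteq L_{\mathcal G''}$ are the fields $k\subseteq L$ of Section~\ref{sec:prism}, and $S_6\preceq\operatorname{Gal}(\mathcal G'')$ by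 Corollary~\ref{cor:prism}. For a graph, $S_N\preceq\operatorname{Gal}(\mathcal G'')$ with $N\ge5$ by Proposition~\ref{prop:graph}. Finally $\operatorname{Gal}(\mathcal G)\preceq\operatorname{Gal}^*(K(p)/K)$ by Lemma~\ref{lem:graphsystem}, and $\preceq$ is transitive.
\end{proof}

Theorem~\ref{thm:main} was deduced from Theorem~\ref{thm:class} in Section~\ref{sec:intro}.

\begin{remark}\label{rem:converse}
A minimally rigid graph that is not $3$-connected need not be radically solvable. Join a new vertex to two vertices of the prism graph. The result is minimally rigid and not $3$-connected, and the nine edges of the prism form a tight subfamily; so its group is not solvable, by Lemma~\ref{lem:restrict}, Lemma~\ref{lem:graphsystem} and Theorem~\ref{thm:main}.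
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bou}
Bourbaki, \emph{Commutative Algebra}.

\bibitem{JO}
Bill Jackson and J.~C. Owen, \emph{Radically solvable graphs}, arXiv:1207.1580 (2012).

\bibitem{Stacks}
\emph{Stacks Project}.

\end{thebibliography}
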